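# Graphs that are $(k,0,\ell)$-choosable but not $(k+1)$-choosable

## Lists from a palette of $\ell$ colors, and why "yes" looks right

All graphs are finite. A *list assignment* $L$ gives each vertex $v$ a set $L(v)$ of colors. A *proper $L$-coloring* picks $c(v)\in L(v)$ for every $v$ so that adjacent vertices get different colors.

**Definition.** A graph is *$m$-choosable* if it has a proper $L$-coloring for every $L$ with all $|L(v)|\ge m$. For $\ell\ge k$ it is *$(k,0,\ell)$-choosable* if it has a proper $L$-coloring for every $L$ with all $|L(v)|\ge k$ and $\left|\bigcup_v L(v)\right|\le \ell$.

The middle $0$ comes from a more general notion, $(k,d,p)$-choosability, in which each monochromatic subgraph may have maximum degree up to $d$ and the palette has at most $p$ colors; for $d=0$ this is proper coloring. Only $d=0$ occurs below. I write $(k,\ell)$-choosable for $(k,0,\ell)$-choosable, $[m]=\{1,\dots,m\}$, and $c(X)=\{c(x):x\in X\}$. When we prove that a graph can be colored from lists of size at least $k$, we may shrink all lists to size exactly $k$: this only makes the task harder, and the palette does not grow.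

*Example.* The complete bipartite graph $K_{2,4}$ is $(2,3)$-choosable. Two $2$-subsets of a $3$-set intersect, so color both left vertices with a common color; each right vertex then keeps a color. It is not $(2,4)$-choosable: give the left vertices $\{1,2\}$ and $\{3,4\}$ and the right vertices the four lists $\{x,y\}$ with $x\in\{1,2\}$, $y\in\{3,4\}$. Whatever the left vertices use, some right vertex is blocked. So a small palette can hide a failure of choosability.

The question, taken from Jie Ma, Rongxing Xu, Xuding Zhu, "On Two problems of defective choosability", arXiv:2306.11995 (2023), is this. *Is it true that for each $k\ge 3$ there is a finite $\ell\ge k$ such that every $(k,0,\ell)$-choosable graph is $(k+1)$-choosable? If so, what is the least such $\ell$?*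

The natural first guess is yes. The hypothesis gets stronger as $\ell$ grows, since a $(k,\ell+1)$-choosable graph is $(k,\ell)$-choosable, so if some $\ell$ works for $k$ then every larger one does. If there were no bound on the palette, the hypothesis would be $k$-choosability, which is more than enough. And each single graph is caught eventually: if $G$ is not $(k+1)$-choosable, it is not $k$-choosable, a bad assignment of $k$-lists uses at most $k|V(G)|$ colors, and so $G$ is not $(k,\,k|V(G)|)$-choosable. The guess says that one $\ell$ serves all graphs, with one extra color per list as compensation.

Let us test it. For $k=1$ it holds with $\ell=1$: a graph with an edge fails when all lists are $\{1\}$, so a $(1,1)$-choosable graph has no edges. The graph $K_{2,4}$ is no threat for $k=2$: it is $3$-choosable, since after coloring the left side arbitrarily each right vertex has only two colored neighbors. The smallest palette, $\ell=k$, does not work: being $(k,k)$-choosable just means being $k$-colorable, and for $k\ge2$ the $2$-colorable graph $K_{k+1,(k+1)^{k+1}}$ is not $(k+1)$-choosable, as the next section shows. So $\ell$ has to be larger than $k$. How much larger do complete bipartite graphs force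 it to be?

## Complete bipartite graphs force $\ell\ge k^2-\lfloor k/2\rfloor$

**Proposition 1.** For every $k\ge3$ there is a $(k,\,k^2-\lfloor k/2\rfloor-1)$-choosable graph that is not $(k+1)$-choosable. Hence, if an $\ell$ as in the question exists for a particular $k$, then $\ell\ge k^2-\lfloor k/2\rfloor$.

The second sentence follows from the first: if $\ell\le k^2-\lfloor k/2\rfloor-1$, the graph is also $(k,\ell)$-choosable.

*Proof.* Let $p=k^2-\lfloor k/2\rfloor-1$, which is at least $k$, and let $G=K_{k+1,N}$ with $N=(k+1)^{k+1}$.

**Step 1: $G$ is not $(k+1)$-choosable.** Give the $k+1$ left vertices pairwise disjoint lists of size $k+1$, and give the right vertices all $(k+1)^{k+1}$ transversals (one color from each left list). However the left side is colored, the colors used are exactly the list of some right vertex, which is blocked.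

**Step 2: reduce $(k,p)$-choosability to a hitting set.** Let all lists have size $k$, with at most $p$ colors in total, and let $A_1,\dots,A_{k+1}$ be the left lists. It suffices to find a set $H$ of at most $k-1$ colors meeting every $A_i$: color the left side from $H$, and each right vertex has a color of its $k$-list outside $H$.

**Step 3: find $H$.** If some color lies in three of the $A_i$, take it together with one color from each of the at most $k-2$ remaining lists; then $|H|\le k-1$.

Otherwise each color lies in at most two of the $A_i$. Let $D$ be the number of colors lying in exactly two. The number of distinct colors in the left lists is $k(k+1)-D\le p$, so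
$$D\ \ge\ k(k+1)-p\ =\ k+\lfloor k/2\rfloor+1 .\tag{1}$$
Each such color gives an edge $ij$ on the vertex set $[k+1]$ (parallel edges allowed), where the color lies in $A_i\cap A_j$. If two of these edges are disjoint, their two colors meet four lists, and one color for each of the other $k-3$ lists completes $H$ with $|H|\le k-1$. If no two edges are disjoint, then either all edges share an index $i$, so all $D$ colors lie in $A_i$ and $D\le k$; or all edges lie inside three indices, and counting each of the $D$ colors in its two lists gives $2D\le3k$, that is, $D\le k+\lfloor k/2\rfloor$. Both contradict (1). $\square$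

For $k=3$ this says that $K_{4,256}$ is $(3,7)$-choosable but not $4$-choosable.

For this graph one more color changes the outcome: $K_{k+1,N}$ is *not* $(k,p+1)$-choosable. Choose $A_1,A_2,A_3$ of size $k$ so that no color is in all three and exactly $\lfloor 3k/2\rfloor$ colors are in two of them. (For $k$ even, each pair shares $k/2$ colors; for $k$ odd, the pairs share $\frac{k+1}2,\frac{k-1}2,\frac{k-1}2$ colors, and one list gets one further color.) Let the other $k-2$ left lists be disjoint from these and from each other. The number of colors is $k(k+1)-\lfloor 3k/2\rfloor=k^2-\lfloor k/2\rfloor=p+1$. Every left coloring uses at least $2+(k-2)=k$ colors, and there are $k^{k+1}\le N$ left colorings; for each of them give some right vertex a $k$-list inside the set of colors used. So at $\ell=k^2-\lfloor k/2\rfloor$ these graphs no longer contradict the guess.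

## Merging colors, and a bad assignment that cannot be merged

How would one prove the guess? Start with a bad assignment of $(k+1)$-lists that uses many colors, and compress the palette.

**Observation.** Let $L$ be a list assignment without a proper $L$-coloring, and let $\varphi$ be any map defined on its colors. Then the lists $\varphi(L(v))$ admit no proper coloring either.

Indeed, if $c'$ were a proper coloring from the merged lists, choose $c(v)\in L(v)$ with $\varphi(c(v))=c'(v)$. Adjacent $u,v$ have $c'(u)\ne c'(v)$, hence $c(u)\neq c(v)$, and $c$ would be a proper $L$-coloring.

So it would be enough to find, for each bad assignment of $(k+1)$-lists, a map $\varphi$ into $\ell$ colors under which every list loses at most one color; then $G$ is not $(k,\ell)$-choosable. For $K_{k+1,N}$ this works with $\ell=k^2$: map each left list $A_i$ onto a $k$-set $S_i$, with $S_1=S_2$ and $S_2,\dots,S_{k+1}$ disjoint. The left lists keep $k$ colors, and a transversal loses at most one, since only its colors from $A_1$ and $A_2$ can collide.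

Here is where the approach stops. Suppose the bad assignment contains a large independent set $R_1$ of vertices with pairwise disjoint lists, and for *every* coloring of $R_1$ and *every* three vertices of $R_1$, the three colors used there lie together in some list. If $|R_1|\ge 2\ell+1$, then for any $\varphi$ into $\ell$ colors and any coloring of $R_1$, three of the colors used merge into one, and some list of size $k+1$ shrinks to at most $k-1$. Every merging damages some list by at least two.

This is only an obstruction to one method of proof. But it suggests how to build a counterexample: arrange that a palette of $\ell$ colors forces three vertices to share a color, and turn this coincidence into a complete coloring. This can be done, and the guess is wrong.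

**Theorem 2.** For all integers $k\ge22$ and $\ell\ge k$ there is a finite graph that is $(k,\ell)$-choosable but not $(k+1)$-choosable.

**Theorem 3.** For all $k\ge92220$ and all $\ell\ge k$ there is a finite graph that is $(k,\ell)$-choosable but not $\left(k+\lfloor k/1537\rfloor\right)$-choosable.

By Theorem 2, no finite $\ell$ has the required property for any $k\ge22$, so for these $k$ there is no least $\ell$, and the answer to the question as posed is no. For the individual values $3\le k\le21$ these notes do not decide whether a finite $\ell$ exists; Proposition 1 says only that it would be at least $k^2-\lfloor k/2\rfloor$.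

## One triple of roots is not enough: levels in series

Before the general construction, let us try its smallest version and see it fail. Let $k\ge5$ and $g=k-4$. Take an independent set of *roots* $Q\sqcup U_0\sqcup Z$ with $|Q|=3$, $|U_0|=g$, $|Z|=5$. For each map $\rho$ from the roots to $[k+1]$ add a *unit* of $g$ independent vertices, all joined to all of $Q\cup U_0$; to each unit attach $2^g$ *leaves*, each joined to all of $Z$ and to all vertices of the unit.

This graph is not $(k+1)$-choosable. Give the root $v$ the colors $(v,1),\dots,(v,k+1)$. In the unit of $\rho$, each vertex gets the $3+g$ colors $(v,\rho(v))$ with $v\in Q\cup U_0$ and two private colors. The $2^g$ leaves get the five colors $(v,\rho(v))$, $v\in Z$, and, for each of the $2^g$ possible selections of one private color per unit vertex, the $g$ selected colors. If the roots are colored according to $\rho$, the unit of $\rho$ must use private colors, and the leaf carrying this selection is blocked.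

Is the graph $(k,\ell)$-choosable? If the three roots in $Q$ had the same color, every unit vertex would have at least $k-1-g=3$ colors left, so there would be $3^g$ colorings of the unit, against only $2^g$ leaves. That looks promising. But nothing forces the coincidence, and *the graph is not $(k,\ell)$-choosable once $\ell\ge k^2+5k-4$*. Give the root $v$ the list $(v,1),\dots,(v,k)$. For $\rho$ with values in $[k]$, give the $j$-th unit vertex the $3+g$ root colors and a single color $\pi_j$ (size $g+4=k$), and give each leaf the five colors from $Z$ together with $\pi_1,\dots,\pi_{g-1}$ (size $g+4=k$). Other units and leaves get any $k$ colors from the palette. The units are forced, the leaves are blocked, and the number of colors is $k(g+8)+g=k^2+5k-4$.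

So use $2\ell+1$ roots in place of $Q$: then some three of them share a color. We do not know which three, so every triple must have units attached to it. Attaching units with leaves to each triple *in parallel* is useless, since the result contains the graph above as a subgraph. The remedy is to put the triples in series: number all triples $Q_1,\dots,Q_n$, let the units at level $i$ be joined to $Q_i$ and to a unit of level $i-1$, and attach leaves only after level $n$. Then every attack on the coloring has to pass through the level $\lambda$ at which $Q_\lambda$ is monochromatic. Before level $\lambda$ we color greedily; at level $\lambda$ we gain freedom; the work is to keep this freedom through the levels after $\lambda$ up to the leaves.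

## The construction

We set this up with general parameters, so that it serves both theorems. For Theorem 2 think of $K=k+1$, $r=1$, $q=3$. Let $k<K$ and $h,r,q\ge1$ be integers, put
$$g=hr,\qquad t=K-g-q,\qquad e=k+g-K,\qquad N=\binom tr^{h},\tag{2}$$
and assume
$$\text{(P1)}\quad g+q+r\le k,\qquad\qquad\text{(P2)}\quad e\ge1 .$$
By (P1), $t\ge K-k+r>r$, and $K>k>g$. Fix $\ell\ge k$, and let $M=(q-1)\ell+1$ and $n=\binom Mq$. Let $\Gamma$ be the set of $h$-tuples $\gamma=(\gamma(1),\dots,\gamma(h))$ of $r$-subsets of $[t]$, so $|\Gamma|=N$. For $r=1$, such a $\gamma$ is just a choice of one of $t$ options for each of $g$ vertices.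

**Definition.** The graph $G$ has the following vertices and edges.

* *Roots:* an independent set $R=R_1\sqcup U_0\sqcup Z$ with $|R_1|=M$, $|U_0|=g$, $|Z|=K-g$. Let $Q_1,\dots,Q_n$ be all the $q$-subsets of $R_1$.
* *Units:* for each map $\rho:R\to[K]$, each $1\le i\le n$ and each $\sigma\in\Gamma^{i-1}$, a unit $U(\rho,\sigma)$ of level $i$, which is a disjoint union of $h$ cliques with $r$ vertices each ($g$ vertices in total). The parent of a level-$1$ unit is $U_0$. For $i\ge2$ the parent of $U(\rho,\sigma)$ is $U(\rho,\sigma^-)$, where $\sigma^-$ is $\sigma$ without its last entry. Every vertex of a level-$i$ unit is adjacent to all of $Q_i$ and to all vertices of the parent.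
* *Leaves:* for each $\rho$ and each $\sigma\in\Gamma^n$, a leaf $b(\rho,\sigma)$, adjacent to all of $Z$ and to all vertices of $U(\rho,\sigma^-)$, which has level $n$.

There are no other edges. So for each $\rho$ the units form a rooted tree in which every unit of level $i<n$ is the parent of $N$ units, and hence has $gN$ *child vertices*; every unit of level $n$ has $N$ leaves. The word $\sigma=(\gamma_1,\dots,\gamma_{i-1})$ records what happened at the earlier levels.

To get a feeling for the size: for $k=\ell=22$, $K=23$, $r=1$, $q=3$, $h=g=18$ we have $t=2$, $M=45$, $n=\binom{45}3=14190$, and each unit of level less than $n$ has $2^{18}$ child units.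

## $G$ is not $K$-choosable

**Lemma 4.** $G$ is not $K$-choosable.

*Proof.* **Step 1: lists of size $K$.** The idea is that a child unit lists the colors that its parent would use in one particular outcome. The root $v$ gets $\{(v,1),\dots,(v,K)\}$. For each unit $U$ and each $j\in[h]$ take $t$ private colors $\pi(U,j,1),\dots,\pi(U,j,t)$; all these are distinct from one another and from the root colors. A vertex in the $j$-th clique of $U=U(\rho,\sigma)$, of level $i$, gets
$$\{(v,\rho(v)):v\in Q_i\}\ \cup\ D\ \cup\ \{\pi(U,j,1),\dots,\pi(U,j,t)\}.\tag{3}$$
Here $D=\{(v,\rho(v)):v\in U_0\}$ if $i=1$. If $i\ge2$ and $\gamma$ is the last entry of $\sigma$, then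
$$D=\{\pi(U(\rho,\sigma^-),j',s):\ j'\in[h],\ s\in\gamma(j')\}.$$
In both cases $|D|=g$, and the list has size $q+g+t=K$. The leaf $b(\rho,\sigma)$, with $\gamma$ the last entry of $\sigma$, gets
$$\{(v,\rho(v)):v\in Z\}\ \cup\ \{\pi(U(\rho,\sigma^-),j,s):\ j\in[h],\ s\in\gamma(j)\},$$
of size $(K-g)+g=K$.

**Step 2: follow a supposed coloring to a blocked leaf.** Suppose $c$ is a proper coloring from these lists. Define $\rho$ by $c(v)=(v,\rho(v))$ for $v\in R$. Look at the level-$1$ unit of this $\rho$. Each of its vertices is adjacent to all of $Q_1\cup U_0$, where all the colors $(v,\rho(v))$, $v\in Q_1\cup U_0$, occur. So each vertex uses a private color. The $r$ vertices of the $j$-th clique are pairwise adjacent, so they use exactly the colors with indices in some $r$-set $\gamma_1(j)\subseteq[t]$. This defines $\gamma_1\in\Gamma$.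

Now look at the level-$2$ unit $U(\rho,(\gamma_1))$. Its set $D$ is exactly the set of colors used on its parent, and the colors $(v,\rho(v))$, $v\in Q_2$, occur on $Q_2$. So again each vertex uses a private color, which defines $\gamma_2$. Continuing in this way, at level $i$ we look at $U(\rho,(\gamma_1,\dots,\gamma_{i-1}))$ and obtain $\gamma_i$. After level $n$ we have $\gamma_1,\dots,\gamma_n$. The leaf $b(\rho,(\gamma_1,\dots,\gamma_n))$ has a list consisting of the colors used on $Z$ and the colors used on $U(\rho,(\gamma_1,\dots,\gamma_{n-1}))$. Every color of its list occurs on a neighbor, a contradiction. $\square$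

## Coloring $G$ from $k$-lists with at most $\ell$ colors

The next lemma reduces $(k,\ell)$-choosability to a statement about a single unit: it must have a coloring that does not use up too much of any of the few sets that lie below it.

**Lemma 5.** Let $a\ge1$ be an integer with
$$\text{(P3)}\quad k-g-1\ge a .$$
Let $U$ be a disjoint union of $h$ cliques of size $r$, and suppose that for all sets $A_w$ $(w\in U)$ with $|A_w|\ge a$ the following hold.

* (E1) For every family $\mathcal B$ of at most $gN$ sets of size $k-q$ there is a proper coloring $c$ of $U$ with $c(w)\in A_w$ and $|c(U)\cap B|\le k-q-a$ for all $B\in\mathcal B$.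
* (E2) For every family $\mathcal B$ of at most $N$ sets of size $e$ there is a proper coloring $c$ of $U$ with $c(w)\in A_w$ and $|c(U)\cap B|\le e-1$ for all $B\in\mathcal B$.

Then $G$ is $(k,\ell)$-choosable.

*Proof.* Let $L$ be a list assignment with at most $\ell$ colors in total and, after shrinking, $|L(v)|=k$ for all $v$.

**Step 1: force a coincidence on the roots.** The roots are independent; color each with an arbitrary color of its list. As $|R_1|=(q-1)\ell+1$ and at most $\ell$ colors occur, some color occurs on at least $q$ vertices of $R_1$. So there is $\lambda\in[n]$ with $|c(Q_\lambda)|=1$.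

**Step 2: get down to level $\lambda$.** Color the units of levels $1,\dots,\lambda-1$ greedily, level by level. When a vertex is reached, its colored neighbors are the $g$ vertices of the parent, the $q$ vertices of $Q_i$, and at most $r-1$ vertices of its own clique. By (P1) these are at most $g+q+r-1\le k-1$, so a color is available.

**Step 3: the gain at level $\lambda$.** For a vertex $w$ of a level-$i$ unit whose parent is colored, put
$$A_w=L(w)\setminus\left(c(Q_i)\cup c(\text{parent})\right).$$
For $i=\lambda$ the set removed has at most $1+g$ colors, instead of the $q+g$ possible in general. By (P3), $|A_w|\ge k-1-g\ge a$. We now color levels $\lambda,\lambda+1,\dots,n$ in order, maintaining the invariant that $|A_w|\ge a$ for all vertices $w$ of the level about to be colored.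

**Step 4: pass the freedom on to the next level.** Let $U$ be a unit of the current level $i<n$. For each of its $gN$ child vertices $x$, at most $q$ colors occur on $Q_{i+1}$, so we can choose $B_x\subseteq L(x)\setminus c(Q_{i+1})$ of size exactly $k-q$. By (E1), $U$ has a proper coloring with $c(w)\in A_w$ and $|c(U)\cap B_x|\le k-q-a$ for all $x$. The colors in $A_w$ avoid all the neighbors of $w$ colored earlier. For each child vertex, $A_x\supseteq B_x\setminus c(U)$, so $|A_x|\ge(k-q)-(k-q-a)=a$. Units of the same level are not adjacent, so this can be done for each of them, and the invariant holds at level $i+1$.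

**Step 5: level $n$ and the leaves.** Let $U$ be a unit of level $n$. For each of its $N$ leaves $b$, choose $B_b\subseteq L(b)\setminus c(Z)$ of size exactly $e=k-(K-g)=k-|Z|$. By (E2), $U$ has a proper coloring with $c(w)\in A_w$ and $|c(U)\cap B_b|\le e-1$ for all these $b$. So $B_b\setminus c(U)$ contains a color, and it occurs on no neighbor of $b$. Leaves are pairwise nonadjacent; color them all in this way. This completes a proper $L$-coloring. $\square$

## Three choices against two: proof of Theorem 2

Lemma 5 asks us to beat about $N=\binom tr^h$ sets using $a$ choices per vertex. With $r=1$ and $K=k+1$ this is $t^g$ sets against $a^g$ colorings. If $a=k-g-1$, then $a-t=(k-g-1)-(k+1-g-q)=q-2$. So $q=2$ gives $a=t$ and counting gains nothing, while $q=3$ gives $a=t+1$. The smallest $t$ allowed by (P1) is $2$, which gives $3^g$ against $2^g$.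

Let $k\ge22$ and
$$K=k+1,\quad r=1,\quad q=3,\quad h=g=k-4\ge18,\quad a=3 .$$
Then $g+q+r=k$, which is (P1); $t=2$ and $N=2^g$; $e=g-1\ge1$, which is (P2); and $k-g-1=3=a$, which is (P3). Moreover $k-q=g+1$ and $k-q-a=g-2=e-1$. A unit is an independent set of $g$ vertices, so every choice of colors on it is proper. Condition (E1) concerns at most $g2^g$ sets of size $g+1$, and (E2) concerns at most $2^g$ sets of size $g-1$; in both cases the required bound on the intersection is $g-2$. So both follow from the next lemma, and Lemmas 4 and 5 then prove Theorem 2.

**Lemma 6.** Let $g\ge18$, let $A_1,\dots,A_g$ be sets with $|A_j|\ge3$, and let $\mathcal B$ be a family of at most $g2^g$ sets of size at most $g+1$. Then there are $c_j\in A_j$ with $|\{c_1,\dots,c_g\}\cap B|\le g-2$ for all $B\in\mathcal B$.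

*Proof.* We may assume $|A_j|=3$. Call a choice $(c_j)$ *bad for $B$* if $|\{c_1,\dots,c_g\}\cap B|\ge g-1$. We split according to how much the sets $A_j$ overlap: much overlap helps directly, and otherwise we count.

**Step 1: the numerical inequality.** We need
$$g(4g-1)2^g<3^g\qquad(g\ge18).\tag{4}$$
For $g=18$ this reads $1278\cdot262144=335\,020\,032<387\,420\,489$. Passing from $g$ to $g+1$ multiplies $g(4g-1)(2/3)^g$ by
$$\frac23\cdot\frac{(g+1)(4g+3)}{g(4g-1)}=\frac23\left(1+\frac1g\right)\left(1+\frac4{4g-1}\right)\le\frac23\cdot\frac{1425}{1278}<1,$$
because the product is decreasing in $g$ and equals $\frac23\cdot\frac{19\cdot75}{18\cdot71}$ at $g=18$. So (4) holds for all $g\ge18$.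

**Step 2: some choice has at most $g-2$ distinct colors.** Then this choice is bad for no $B$, and we take it.

**Step 3: the $A_j$ are pairwise disjoint.** We count the bad choices for a fixed $B\in\mathcal B$. Put $h_j=|A_j\cap B|$, so $\sum_jh_j\le|B|\le g+1$. The $c_j$ are distinct, so a choice is bad for $B$ exactly when at most one index $j$ has $c_j\notin B$. The number of such choices is
$$\prod_jh_j+\sum_j(3-h_j)\prod_{i\ne j}h_i .\tag{5}$$
If all $h_j\ge1$, then since $\sum_jh_j\le g+1$, either all are $1$, or one is $2$ and the others are $1$. In the first situation (5) equals $1+2g$. In the second, the product is $2$, the index with $h_j=2$ contributes $1\cdot1$ to the sum, and each of the other $g-1$ indices contributes $2\cdot2$, so (5) equals $2+1+4(g-1)=4g-1$. If exactly one $h_j$ is $0$, then (5) equals $3\prod_{i\ne j}h_i$. Here the $g-1$ numbers $h_i\ge1$ have $\sum_{i\ne j}(h_i-1)\le2$, and $h_i\le2^{h_i-1}$, so the product is at most $4$ and (5) is at most $12$. If two or more $h_j$ are $0$, then (5) is $0$.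

In all cases at most $4g-1$ choices are bad for $B$. Over all of $\mathcal B$, at most $g2^g(4g-1)<3^g$ choices are bad, by (4). There are $3^g$ choices, so a good one exists.

**Step 4: neither of the above.** Some two sets intersect; say $z\in A_1\cap A_2$. No choice has at most $g-2$ distinct colors, and this has two consequences. First, $z\notin A_j$ for $j\ge3$, since otherwise we could use $z$ three times. Second, $A_3,\dots,A_g$ are pairwise disjoint: if $y\in A_i\cap A_j$ with $3\le i<j$, then $y\ne z$, and using $z$ on indices $1,2$ and $y$ on $i,j$ gives at most $g-2$ distinct colors.

Put $c_1=c_2=z$ and let the $c_j\in A_j$ with $j\ge3$ vary. There are at most $g-1$ distinct colors, so the choice is bad for $B$ only if $z\in B$ and $c_j\in B$ for all $j\ge3$. The number of such choices is at most $\prod_{j\ge3}|A_j\cap B|$. The $g-2$ factors have sum at most $|B\setminus\{z\}|\le g$. If one of them is $0$, the product is $0$; otherwise they exceed $1$ by at most $2$ in total, and the product is at most $2^2=4$, as in Step 3. So at most $4g2^g$ of the $3^{g-2}$ choices are bad. Since $36\le4g-1$, (4) gives $36\,g2^g<3^g$, that is, $4g2^g<3^{g-2}$, and a good choice exists. $\square$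

This proves Theorem 2.

## Cliques and a random palette: proof of Theorem 3

To get a larger gap $K-k$ we use cliques. Since $t\ge K-k+r$ by (P1), with $r=1$ a gap $s=K-k$ would mean $N=t^g\ge(s+1)^g$, with a base that grows with the gap. With cliques of size $r=s$ and $t=2r$ we have instead $N=\binom{2r}r^h\le4^{rh}=4^g$.

Let $k\ge92220=1537\cdot60$ and
$$r=\lfloor k/1537\rfloor\ge60,\quad h=1024,\quad g=1024r,\quad q=k-g-r,\quad K=k+r,\quad a=g/2=512r .$$
Since $k\ge1537r$, we have $q\ge512r=g/2$. We check the hypotheses:

* $g+q+r=k$, which is (P1);
* $t=K-g-q=2r$ and $N=\binom{2r}r^{1024}\le4^g$;
* $e=k+g-K=g-r\ge1$, which is (P2);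
* $k-g-1=q+r-1\ge a$, which is (P3);
* $k-q=g+r$, so $k-q-a=g/2+r\ge g/2$, and $e-1=1023r-1\ge g/2$.

Condition (E1) concerns at most $gN\le g4^g$ sets of size $g+r$, and (E2) concerns at most $N$ sets of size $g-r$. So both follow from the next lemma, and with Lemmas 4 and 5 we get, for every $\ell\ge k$, a $(k,\ell)$-choosable graph that is not $K$-choosable, where $K=k+\lfloor k/1537\rfloor$.

**Lemma 7.** Let $r\ge60$ and $g=1024r$. Let $U$ be a disjoint union of $1024$ cliques with $r$ vertices each, let $|A_w|\ge512r$ for each of the $g$ vertices $w$ of $U$, and let $\mathcal B$ be a family of at most $g4^g$ sets of size at most $g+r$. Then $U$ has a proper coloring with $c(w)\in A_w$ and $|c(U)\cap B|\le g/2$ for all $B\in\mathcal B$.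

*Proof.* The plan is to pick a sparse random set $P$ of colors and to color $U$ from $P$ only. If $P$ meets every $B$ in at most $g/2$ colors, so does $c(U)$; if $P$ meets every $A_w$ in at least $r$ colors, the cliques can be colored.

Choose $A'_w\subseteq A_w$ with $|A'_w|=512r$, and put each color, independently with probability $p=1/256$, into $P$. (Only the finitely many colors in the sets $A'_w$ and $B$ matter.)

**Step 1: $P$ meets every $A'_w$ enough.** Here $X=|P\cap A'_w|$ is binomial with mean $\mu=2r$. Chernoff's bound $\Pr[X\le\mu/2]\le e^{-\mu/8}$ gives $\Pr[X<r]\le e^{-r/4}$. So the probability that $|P\cap A'_w|<r$ for some $w$ is at most $1024\,r\,e^{-r/4}$. This is decreasing for $r\ge4$. At $r=60$ it is $61440\,e^{-15}$, and $e^5>148$ gives $e^{15}>148^3=3\,241\,792>2\cdot61440$. So the probability is less than $1/2$ for all $r\ge60$.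

**Step 2: $P$ meets no $B$ too much.** If $|P\cap B|\ge g/2$, then some $g/2$ colors of $B$ all lie in $P$. Hence
$$\Pr[|P\cap B|\ge g/2]\le\binom{g+r}{g/2}p^{g/2}\le2^{g+r}\cdot2^{-4g}.$$
The probability that $|P\cap B|>g/2$ for some $B\in\mathcal B$ is therefore at most
$$g\,2^{2g}\cdot2^{g+r-4g}=g\,2^{r-g}=1024\,r\,2^{-1023r}\le2^{10}\cdot2^{r}\cdot2^{-1023r}=2^{10-1022r}<\tfrac12 .$$

**Step 3: color from $P$.** The two failure probabilities add up to less than $1$, so some $P$ avoids both events. In each clique with $r$ vertices, every vertex $w$ has at least $r$ colors in $P\cap A'_w$, so the clique can be colored greedily: when a vertex is reached, at most $r-1$ of these colors have been used in its clique. This gives a proper coloring of $U$ with $c(w)\in A_w$ and $c(U)\subseteq P$, so $|c(U)\cap B|\le|P\cap B|\le g/2$ for all $B\in\mathcal B$. $\square$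

This proves Theorem 3.
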